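# Torsion cycles killed by the $\ell$-adic cycle class map over number fields

Throughout, $\ell$ is a prime number, $k$ is a field in which $\ell$ is invertible, $\bar k$ is a separable closure, and a bar on a variety denotes base change to $\bar k$. Varieties are geometrically integral over their base field. This rules out degenerate examples such as a threefold over a number field $k'$ regarded as a $\mathbb Q$-scheme.

## 1. Chow groups, continuous cohomology, cycle classes

**Definition 1 (Chow groups).** For a smooth projective $k$-variety $X$, $CH^i(X)$ is the free abelian group on integral closed subvarieties of codimension $i$, modulo the subgroup generated by the divisors $\mathrm{div}(g)$ of nonzero rational functions $g$ on integral subvarieties of codimension $i-1$.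

*Example.* On a curve $C$, $CH^1(C)=\mathrm{Pic}(C)$. On a product $B\times C$ of curves, a closed point $P\in B$ and a divisor $D$ on $C$ give the zero-cycle $[P]\times D\in CH^2(B\times C)$. If $D=\mathrm{div}(g)$, then $[P]\times D$ is the divisor of $g$ viewed as a function on the curve $P\times C$, so it is $0$ in $CH^2(B\times C)$.

We work with $CH^i(X)\otimes\mathbb Z_\ell$, and need to know when an element survives the tensor product.

**Fact 1.** *A nonzero element $m$ of an abelian group $M$ with $\ell m=0$ stays nonzero in $M\otimes\mathbb Z_\ell$.* Indeed, the kernel of $M\to M\otimes\mathbb Z_{(\ell)}$ consists of the elements killed by an integer prime to $\ell$. An element killed by such an integer and by $\ell$ is $0$. And $\mathbb Z_{(\ell)}\to\mathbb Z_\ell$ is faithfully flat, so $M\otimes\mathbb Z_{(\ell)}\to M\otimes\mathbb Z_\ell$ is injective.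

*Example.* $\mathbb Z/6\otimes\mathbb Z_2=\mathbb Z/2$: the $2$-torsion element $3$ survives and the $3$-torsion dies.

**Definition 2 (continuous $\ell$-adic cohomology).** $H^j(X,\mathbb Z_\ell(i))$ denotes continuous étale cohomology in the sense of Jannsen (*Continuous étale cohomology*, Math. Ann. 280 (1988)). One takes the derived functors of $(\mathcal F_n)_n\mapsto\varprojlim_n\Gamma(X,\mathcal F_n)$ on inverse systems of sheaves, evaluated at $(\mu_{\ell^n}^{\otimes i})_n$. Equivalently, it is the pro-étale cohomology of Bhatt–Scholze. When $X=\mathrm{Spec}\,k$ we write $H^j(k,\cdot)$ or $H^j_{cont}(k,\cdot)$.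

The difference from the naive $\varprojlim_n H^j(X,\mu_{\ell^n}^{\otimes i})$ is measured by an exact sequence
$$0\to\varprojlim_n{}^1 H^{j-1}(X,\mu_{\ell^n}^{\otimes i})\to H^j(X,\mathbb Z_\ell(i))\to\varprojlim_n H^j(X,\mu_{\ell^n}^{\otimes i})\to0. \tag{1}$$
There is also a long exact sequence for $0\to\mathbb Z_\ell(i)\xrightarrow{\ \ell\ }\mathbb Z_\ell(i)\to\mu_\ell^{\otimes i}\to0$. In particular, a class whose reduction in $H^j(X,\mu_\ell^{\otimes i})$ is zero is $\ell$ times another class.

*Example.* For an abelian group $M$ put $T_\ell M=\varprojlim_n M[\ell^n]$, with transition maps multiplication by $\ell$. So $T_\ell(\mathbb Q/\mathbb Z)=\mathbb Z_\ell$, and $T_\ell M=0$ if $M$ has finite torsion. A Tate module is always torsion-free: if $\ell\cdot(b_n)_n=0$, then $b_n=\ell b_{n+1}=0$ for all $n$. Now take $X=\mathrm{Spec}\,k$, $i=1$, $j=2$. By Kummer theory $H^1(k,\mu_{\ell^n})=k^*/\ell^n$, and $k^*/\ell^{n+1}\to k^*/\ell^n$ is surjective, so the $\varprojlim^1$ in (1) vanishes. The groups $H^2(k,\mu_{\ell^n})=\mathrm{Br}(k)[\ell^n]$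 have transition maps multiplication by $\ell$, since $\mu_{\ell^{n+1}}\to\mu_{\ell^n}$ is $\zeta\mapsto\zeta^\ell$. Hence
$$H^2(k,\mathbb Z_\ell(1))=T_\ell\mathrm{Br}(k),\quad\text{which is torsion-free.} \tag{2}$$

**Definition 3 (Hochschild–Serre).** For $f\colon X\to\mathrm{Spec}\,k$ proper, the hypercohomology spectral sequence of $Rf_*\mathbb Z_\ell(i)$ on the pro-étale site of $k$ reads
$$E_2^{a,b}=H^a_{cont}(k,H^b(\bar X,\mathbb Z_\ell(i)))\Rightarrow H^{a+b}(X,\mathbb Z_\ell(i)). \tag{3}$$
It gives a filtration $H^n=F^0\supset F^1\supset\cdots\supset F^{n+1}=0$ with $F^a/F^{a+1}=E_\infty^{a,n-a}$. The analogous spectral sequence holds with $\mu_\ell^{\otimes i}$-coefficients.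

*Example.* Let $B$ be a smooth conic, so $\bar B\cong\mathbb P^1$ and $H^1(\bar B,\mu_\ell)=0$. The kernel of $H^2(k,\mu_\ell)\to H^2(B,\mu_\ell)$ is the image of $d_2\colon E_2^{0,1}=H^0(k,H^1(\bar B,\mu_\ell))=0\to E_2^{2,0}$. So pullback $H^2(k,\mu_\ell)\to H^2(B,\mu_\ell)$ is injective.

**Definition 4 (trace).** A finite étale map $\pi\colon X'\to X$ has a trace $\mathrm{tr}_\pi$ on cohomology, induced by the adjunction $\pi_*\pi^*\mathcal F\to\mathcal F$ (recall that $\pi_*=\pi_!$ is left adjoint to $\pi^*$). It is compatible with base change and with reduction mod $\ell$, and satisfies $\mathrm{tr}_\pi(a\cup\pi^*b)=\mathrm{tr}_\pi(a)\cup b$.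

*Example.* For $\mathrm{Spec}\,k'\to\mathrm{Spec}\,k$ it is the corestriction $\mathrm{cor}_{k'/k}$. On $H^1(k',\mu_\ell)=k'^*/\ell$ this is the norm.

**Definition 5 (cycle class map).** $\mathrm{cl}\colon CH^i(X)\otimes_{\mathbb Z}\mathbb Z_\ell\to H^{2i}(X,\mathbb Z_\ell(i))$ is the $\ell$-adic cycle class map in continuous cohomology. By Jannsen it is compatible with pullbacks and products, and it lifts the usual classes in $H^{2i}(X,\mu_{\ell^n}^{\otimes i})$. For $i=1$ the latter are, up to a universal sign, the Kummer boundary map $\mathrm{Pic}(X)\to H^2(X,\mu_{\ell^n})$ (SGA 4½, [Cycle], 2.1). For an element $z\in CH^i(X)$ we write $\mathrm{cl}(z)$ for $\mathrm{cl}(z\otimes1)$.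

*Example.* On a curve $C$, the image of $\mathrm{cl}(D)$ in $H^2(\bar C,\mathbb Z_\ell(1))=\mathbb Z_\ell$ is $\deg D$. Geometric cohomology sees only the degree; $H^2(C,\mathbb Z_\ell(1))$ can see more. Section 4 will show that over a number field $\mathrm{cl}$ is injective on $\mathrm{Pic}(C)\otimes\mathbb Z_\ell$. So a nonzero $\ell$-torsion divisor class, which has degree $0$, has a nonzero class there.

## 2. Brauer classes, Severi–Brauer varieties, residues

For a field $K$ in which $\ell$ is invertible and $g\in K^*$, write $(g)\in H^1(K,\mu_\ell)$ for the Kummer class. Recall $H^2(K,\mu_\ell)=\mathrm{Br}(K)[\ell]$.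

**Fact 2 (class field theory).** Let $k$ be a number field. The sequence $0\to\mathrm{Br}(k)\to\bigoplus_v\mathrm{Br}(k_v)\to\mathbb Q/\mathbb Z\to0$, the last map being the sum of invariants, is exact. For $k'/k$ finite, $\mathrm{inv}_v(\mathrm{cor}_{k'/k}\beta)=\sum_{w\mid v}\mathrm{inv}_w(\beta)$. Period equals index: a class of order $\ell$ is the class of a division algebra of degree $\ell$. For $v$ finite, every element of $\mathrm{Br}(k_v)[\ell]$ is $\chi\cup(\varpi)$ with $\varpi$ a uniformizer and $\chi\in H^1(k_v,\mathbb Z/\ell)$ unramified, and it is nonzero if and only if $\chi\neq0$.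

*Example.* The quaternion class $(2,3)\in\mathrm{Br}(\mathbb Q)[2]$ has Hilbert symbols $(2,3)_3=\left(\tfrac23\right)=-1$, $(2,3)_2=(-1)^{(3^2-1)/8}=-1$ and $(2,3)_\infty=1$. At every other prime $2$ and $3$ are units, so the symbol is $1$. Thus its invariants are $1/2$ at $2$ and $3$, and $0$ elsewhere.

**Definition 6 (Severi–Brauer variety).** For a central simple $k$-algebra $A$ of degree $\ell$ with class $\alpha$, the Severi–Brauer variety $B=SB(A)$ is a $k$-form of $\mathbb P^{\ell-1}$ such that, for every field $K\supset k$, $B(K)\ne\emptyset$ if and only if $\alpha_K=0$.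

*Example.* For the quaternion algebra $(a,b)$ it is the conic $X_0^2=aX_1^2+bX_2^2$. For $(2,3)$ over $\mathbb Q$ one sees directly that there is no rational point. In a primitive integral solution, $X_0^2\equiv2X_1^2\pmod 3$ forces $3\mid X_0,X_1$, because $2$ is not a square mod $3$. Then $9\mid3X_2^2$, so $3\mid X_2$, a contradiction. The closed point $X_2=0$ has residue field $\mathbb Q(\sqrt2)$, so degree $2$.

**Definition 7 (residue).** Let $w$ be a discrete valuation on $K$ with ring $\mathcal O_w$ and residue field $\kappa$ of characteristic $\ne\ell$. There is a residue map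
$$\partial_w\colon H^n(K,\mu_\ell^{\otimes m})\to H^{n-1}(\kappa,\mu_\ell^{\otimes(m-1)}).$$
It vanishes on the image of $H^n(\mathcal O_w,\mu_\ell^{\otimes m})$, and $\partial_w(a\cup(\varpi))=\pm\bar a$ for every uniformizer $\varpi$ and every $a$ coming from $H^{n-1}(\mathcal O_w,\mu_\ell^{\otimes(m-1)})$, where $\bar a$ is the reduction of $a$.

*Example.* If $g=u\varpi^r$ with $u$ a unit, then $(g)=(u)+r(\varpi)$, so $\partial_w((g))=\pm r\in\mathbb Z/\ell$.

**Definition 8 (cohomological dimension).** $\mathrm{cd}_\ell(k)\le n$ means that $H^a(k,M)=0$ for all $a>n$ and all $\ell$-primary torsion Galois modules $M$.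

*Example.* $\mathrm{cd}_2(\mathbb R)=\infty$, since $H^*(\mathbb R,\mathbb Z/2)=\mathbb F_2[\epsilon]$ with $\epsilon=(-1)$ in degree $1$.

**Fact 3** (Serre, *Cohomologie galoisienne*, II.4.4, II.4.3). For a number field $k$, $\mathrm{cd}_\ell(k)\le2$ if $\ell$ is odd or $k$ is totally imaginary. For a $p$-adic field, $\mathrm{cd}_\ell\le2$.

## 3. Injectivity in codimensions 2 and 3 on threefolds

The question, taken from Federico Scavia and Fumiaki Suzuki, "Non-injectivity of the cycle class map in continuous $\ell$-adic cohomology", arXiv:2208.06713 (2022), is this. Let $i$ be $2$ or $3$. Is there a smooth projective geometrically integral threefold $X$ over a number field $k$ such that, for some prime $\ell$, the map $\mathrm{cl}\colon CH^i(X)\otimes\mathbb Z_\ell\to H^{2i}(X,\mathbb Z_\ell(i))$ is not injective? What happens over $k=\mathbb Q$?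

The answer is yes in all four cases, with $\ell=2$, and in fact over every number field.

**Theorem 1.** *Let $B\subset\mathbb P^2_{\mathbb Q}$ be the conic $X_0^2=2X_1^2+3X_2^2$. Let $E/\mathbb Q$ be the elliptic curve $y^2=x(x+1)(x-3)$ with origin $O$, and let $T=(0,0)\in E(\mathbb Q)[2]$. Let $P\in B$ be the closed point $X_2=0$, with residue field $\mathbb Q(\sqrt2)$. Put $S=B\times E$ and*
$$z=[P]\times([T]-[O])\in CH^2(S).$$
*Then $z\ne0$ in $CH^2(S)\otimes\mathbb Z_2$, while $\mathrm{cl}(z)=0$ in $H^4(S,\mathbb Z_2(2))$. Consequently, for the geometrically integral threefold $X=S\times\mathbb P^1$ over $\mathbb Q$, both*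
$$CH^2(X)\otimes\mathbb Z_2\to H^4(X,\mathbb Z_2(2)),\qquad CH^3(X)\otimes\mathbb Z_2\to H^6(X,\mathbb Z_2(3))$$
*are non-injective.*

**Theorem 2.** *Let $k$ be any number field and $d,i\ge0$ integers. There exist a smooth projective geometrically integral $k$-variety $X$ of dimension $d$ and a prime $\ell$ such that $\mathrm{cl}\colon CH^i(X)\otimes\mathbb Z_\ell\to H^{2i}(X,\mathbb Z_\ell(i))$ is not injective if and only if $2\le i\le d$. In that case $\ell=2$ can be used.*

**Theorem 3.** *Let $k$ be a number field, $\ell$ a prime and $d,i$ integers with $\ell\le i\le d$. There is a smooth projective geometrically integral $k$-variety $X$ of dimension $d$ such that $CH^i(X)\otimes\mathbb Z_\ell\to H^{2i}(X,\mathbb Z_\ell(i))$ is not injective.*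

Theorem 1 settles $k=\mathbb Q$, and Theorem 2 with $d=3$ settles every number field. Theorem 3 is a complement for odd $\ell$.

## 4. Codimension 0, codimension 1, codimension above the dimension

We first do the easy cases by hand. They are the "only if" half of Theorem 2 and show where not to look. Let $X$ be smooth projective geometrically integral of dimension $d$ over a number field $k$, and let $\ell$ be any prime.

**Case $i>d$.** Here $CH^i(X)=0$.

**Case $i=0$.** $CH^0(X)=\mathbb Z[X]$. By (1), $H^0(X,\mathbb Z_\ell)=\varprojlim\mathbb Z/\ell^n=\mathbb Z_\ell$, and $[X]\mapsto1$. So $\mathrm{cl}$ is an isomorphism.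

**Case $i=1$.** The purpose is to use the arithmetic of $k$ to make $\mathrm{Pic}(X)$ finitely generated, and then to apply Kummer theory. The map $\mathrm{Pic}(X)\to\mathrm{Pic}(\bar X)$ is injective, since its kernel is $H^1(k,\bar k^*)=0$. The kernel of $\mathrm{Pic}(X)\to NS(\bar X)$ therefore lies in the group of $k$-points of the Picard variety, which is finitely generated by Mordell–Weil. As $NS(\bar X)$ is finitely generated, so is $\mathrm{Pic}(X)$. Hence $\mathrm{Pic}(X)\otimes\mathbb Z_\ell=\varprojlim\mathrm{Pic}(X)/\ell^n$. The Kummer sequence gives injections $\mathrm{Pic}(X)/\ell^n\hookrightarrow H^2(X,\mu_{\ell^n})$, and their limit is injective. By Definition 5 this limit is, up to sign, the composite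
$$\mathrm{Pic}(X)\otimes\mathbb Z_\ell\xrightarrow{\ \mathrm{cl}\ }H^2(X,\mathbb Z_\ell(1))\to\varprojlim H^2(X,\mu_{\ell^n}).$$
So $\mathrm{cl}$ is injective.

Thus curves give nothing, and the first place to look is zero-cycles on surfaces ($d=i=2$). That is enough, by the following lemma.

**Lemma 4.** *Let $Y$ be smooth projective geometrically integral of dimension $e$ over $k$, and let $z\in CH^c(Y)$ be nonzero in $CH^c(Y)\otimes\mathbb Z_\ell$ with $\mathrm{cl}(z)=0$. Let $m\ge0$ and $0\le r\le m$. Then $\mathrm{cl}$ is not injective on $CH^{c+r}(Y\times\mathbb P^m)\otimes\mathbb Z_\ell$.*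

*Proof.* Let $W\subset\mathbb P^m$ be a linear subspace of codimension $r$ and $z_r=z\times[W]$. Then $\mathrm{cl}(z_r)=\mathrm{pr}_Y^*\mathrm{cl}(z)\cup\mathrm{pr}_{\mathbb P^m}^*\mathrm{cl}(W)=0$. Choose a linear subspace $W'$ of codimension $m-r$ meeting $W$ transversally in one rational point $o$. Then $z_r\cdot[Y\times W']=z\times[o]$, whose pushforward to $Y$ is $z$. This operation is defined on $CH\otimes\mathbb Z_\ell$ and sends $z_r$ to $z\neq0$, so $z_r\ne0$ in $CH^{c+r}(Y\times\mathbb P^m)\otimes\mathbb Z_\ell$. $\square$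

For $Y=S$ a surface, $c=2$ and $m=1$, the choices $r=0$ and $r=1$ give $z\times[\mathbb P^1]=\mathrm{pr}^*z$ in codimension $2$ and $z\times[o]$ in codimension $3$, on the same threefold $S\times\mathbb P^1$. So everything reduces to one torsion zero-cycle.

## 5. The zero-cycle $[P]\times([T]-[O])$

Take a variety $B$ with a closed point $P$ of degree $\ell$, and a curve $C$ with rational points $T,O$ and a function $x$ with $\mathrm{div}(x)=\ell[T]-\ell[O]$. Put $z=[P]\times([T]-[O])$. Then $\ell z=[P]\times\mathrm{div}(x)=0$.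

When is $z=0$ for silly reasons? If $B=\mathbb P^1$ and $\ell=2$, then $[P]=2[o]$ for a rational point $o$, so $z=[o]\times(2[T]-2[O])=0$. If $C=\mathbb P^1$, then $[T]=[O]$ and again $z=0$. So $B$ should have no rational point, and $[T]-[O]$ should be a nontrivial torsion class.

Pushing $z$ forward to $C$ gives $\ell([T]-[O])=0$ in $CH^1(C)$, which gives no information. But there is information one level up: on the level of cycles the pushforward is $\mathrm{div}(x)$. If $z=\sum_j\mathrm{div}(g_j)$ with $g_j$ functions on curves in $B\times C$, then $x$ becomes, up to a constant, a product of norms from fields over which $B$ has a point. Let $K=k(C)$. With $\alpha$ the Brauer class of $B$, the symbol $\alpha\cup(x)\in H^3(K,\mu_\ell^{\otimes2})$ detects whether this is possible. To show that the symbol is nonzero we take residues at a place $v$ of $k$ where $\alpha_v\neq0$.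

Good reduction of $C$ at $v$ would not help. Scale $x$ by a constant of $k_v^*$ so that it is a unit along the special fibre; this does not change $\alpha\cup(x)$ over $k_v(C)$, as $H^3(k_v,\mu_\ell^{\otimes2})=0$. Then the reduction $\bar x$ has divisor $\ell[\bar T]-\ell[\bar O]$. Writing $\alpha_v=\chi\cup(\varpi)$, the residue of $\alpha\cup(x)$ along the special fibre is $\pm\bar\chi\cup(\bar x)$. It has zero residue at every closed point, since $\bar\chi$ is unramified and $\ell$ divides the order of $\bar x$ there. So it lies in the Brauer group of a smooth projective curve over a finite field, which is $0$.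

Hence we want bad reduction, in which $\bar x$ acquires a zero of order prime to $\ell$. The equation $y^2=x(x+1)(x-p)$ does this: mod $p$ it becomes $y^2=x^2(x+1)$, a nodal cubic parametrized by $t=y/x$ with $t^2=x+1$. On it $x=t^2-1$ has *simple* zeros at $t=\pm1$, the two branches at the node. For general $\ell$ one uses $y^\ell=x(x+1)(x-p)^{\ell-1}$.

## 6. Non-vanishing of $z$ by two residues

**Lemma 1.** *Let $\ell$ be a prime, $k$ a number field, $v$ a finite place of residue characteristic $p\ne\ell$, and $A$ a central division $k$-algebra of degree $\ell$ with class $\alpha\in\mathrm{Br}(k)[\ell]=H^2(k,\mu_\ell)$ such that $\alpha_v\ne0$. Let $B$ be the Severi–Brauer variety of $A$ (so $\dim B=\ell-1$) and $P\in B$ a closed point of degree $\ell$. Let $C$ be the smooth projective model of*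
$$y^\ell=x(x+1)(x-p)^{\ell-1}. \tag{4}$$
*Then $C$ is geometrically integral, and there are $T,O\in C(k)$ with $\mathrm{div}(x)=\ell[T]-\ell[O]$. The cycle $z=[P]\times([T]-[O])\in CH^\ell(B\times C)$ satisfies $\ell z=0$ and $z\neq0$ in $CH^\ell(B\times C)\otimes\mathbb Z_\ell$.*

For $\ell=2$, $C$ is the elliptic curve $y^2=x(x+1)(x-p)$, with $O$ the origin and $T=(0,0)$.

**Step 0: the curve.** *We check the claims about $C$ and reduce to $z\ne0$ integrally.* The right side of (4) has a simple zero at $x=-1$, so it is not an $\ell$-th power in $\bar k(x)$. Since $\ell$ is prime, (4) is then irreducible over $\bar k(x)$, and $C$ is geometrically integral. Let $Q$ be a point of $C$ above $x=0$, with ramification index $e\le\ell$. Comparing orders at $Q$ in (4) gives $\ell\,\mathrm{ord}_Q(y)=e$, so $\ell\mid e$ and $e=\ell$. Above $x=\infty$ the right side has a pole of order $\ell+1$, so $\ell\,\mathrm{ord}_Q(y)=-e(\ell+1)$ and again $e=\ell$. So $C\to\mathbb P^1_x$ is totally ramified over $0$ and $\infty$. There is one point $T$ over $0$ and one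 point $O$ over $\infty$, both rational, and $\mathrm{div}(x)=\ell[T]-\ell[O]$. Therefore $\ell z=[P]\times\mathrm{div}(x)=0$. By Fact 1 it remains to show $z\ne0$ in $CH^\ell(B\times C)$.

**Step 1: if $z=0$, the symbol $\alpha\cup(x)$ dies over $k_v(C)$.** Put $K=k(C)$ and suppose $z=0$. Since $\dim(B\times C)=\ell$, $z$ is a zero-cycle, and as cycles
$$[P]\times([T]-[O])=\sum_j\mathrm{div}(g_j)$$
for finitely many integral curves $D_j\subset B\times C$ and $g_j\in\kappa(D_j)^*$. Let $q\colon B\times C\to C$ be the projection. By Fulton (*Intersection Theory*, Prop. 1.4), $q_*\mathrm{div}(g_j)=0$ if $D_j$ does not dominate $C$, and $q_*\mathrm{div}(g_j)=\mathrm{div}(N_{\kappa(D_j)/K}g_j)$ if it does. Because $\deg P=\ell$ and $T,O$ are rational, $q_*z=\ell[T]-\ell[O]=\mathrm{div}(x)$. So $x$ and the product of the norms have the same divisor on the geometrically integral projective curve $C$, and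
$$x=c\prod_{j\ \text{dominating}}N_{\kappa(D_j)/K}(g_j)\qquad\text{for some }c\in k^*. \tag{5}$$
For dominating $D_j$, its generic point lies in the generic fibre $B_K$ of $q$ and is a closed point of $B_K$ with residue field $K_j=\kappa(D_j)$, finite over $K$. So $B(K_j)\neq\emptyset$, hence $\alpha_{K_j}=0$. By the projection formula
$$\alpha\cup(N_{K_j/K}g_j)=\mathrm{cor}_{K_j/K}(\alpha_{K_j}\cup(g_j))=0.$$
With (5) this gives $\alpha\cup(x)=\alpha\cup(c)$ in $H^3(K,\mu_\ell^{\otimes2})$. Now restrict to $k_v(C)$. The class $\alpha\cup(c)$ comes from $H^3(k_v,\mu_\ell^{\otimes2})$, which is $0$ by Fact 3. So $\alpha\cup(x)=0$ in $H^3(k_v(C),\mu_\ell^{\otimes2})$. Passing to $k_v$ thus removes the unknown constant $c$.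

**Step 2: a valuation on $k_v(C)$.** *We construct the valuation that corresponds to the singular reduction.* Let $F$ be the residue field of $v$ and $\varpi$ a uniformizer. Give $L_0=k_v(x)$ the Gauss valuation; it has uniformizer $\varpi$ and residue field $F(x)$. Put $s=y/x$. Then $k_v(C)=L_0(s)$, and (4) becomes
$$s^\ell=u,\qquad u=\frac{(x+1)(x-p)^{\ell-1}}{x^{\ell-1}}.$$
As $p$ has positive valuation, $x-p$ reduces to $x$, so $u$ is a unit with reduction $x+1$. This is not an $\ell$-th power in $F(x)$, as it has a simple zero, and $\mathrm{char}\,F\ne\ell$. Hence $U^\ell-(x+1)$ is irreducible and separable over $F(x)$. It follows that $U^\ell-u$ is irreducible over $L_0$: a nontrivial monic factorization would have coefficients in the integrally closed ring $\mathcal O_{L_0}$ and would reduce to one of $U^\ell-(x+1)$. So $\mathcal O_{L_0}[s]\cong\mathcal O_{L_0}[U]/(U^\ell-u)$ is a Noetherian domain with fraction field $k_v(C)$. It is finite over $\mathcal O_{L_0}$, so all its maximal ideals contain $\varpi$. Its quotient by $\varpi$ is the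 field $F(x)[U]/(U^\ell-(x+1))$. Therefore it is local with maximal ideal $(\varpi)$, i.e. a discrete valuation ring $\mathcal O_w$ with uniformizer $\varpi$. Its residue field is $F(t)$, where $t$ is the image of $s$; indeed $t^\ell=x+1$, so $x=t^\ell-1$.

**Step 3: the two residues.** *We show $\alpha\cup(x)\neq0$ over $k_v(C)$, contradicting Step 1.* By Fact 2, $\alpha_v=\chi\cup(\varpi)$ with $0\neq\chi\in H^1(\mathcal O_v,\mathbb Z/\ell)=H^1(F,\mathbb Z/\ell)$; let $\bar\chi\ne0$ be its reduction. Then
$$\alpha\cup(x)=\chi\cup(\varpi)\cup(x)=-(\chi\cup(x))\cup(\varpi).$$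
Here $\chi\cup(x)$ comes from $H^2(\mathcal O_w,\mu_\ell)$, because $\chi$ is unramified and $x\in\mathcal O_w^*$ (its reduction $t^\ell-1$ is nonzero). So
$$\partial_w(\alpha\cup(x))=\pm\,\bar\chi\cup(t^\ell-1)\in H^2(F(t),\mu_\ell).$$
Next take the residue at the point $t=1$ of the $t$-line over $F$, whose residue field is $F$. The derivative of $t^\ell-1$ at $t=1$ is $\ell\neq0$ in $F$, so $t^\ell-1$ is a uniformizer there. As $\bar\chi$ comes from $F$, the residue is $\pm\bar\chi\ne0$ in $H^1(F,\mathbb Z/\ell)$. Hence $\alpha\cup(x)\neq0$ in $H^3(k_v(C),\mu_\ell^{\otimes2})$, a contradiction. $\square$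

## 7. Dividing $\mathrm{cl}(P)$ by 2, and the Brauer class in the way

Now fix the situation for $\ell=2$. Let $k$ be any number field, $v\ne v'$ finite places, $v$ of odd residue characteristic $p$. By Fact 2 there is $\alpha\in\mathrm{Br}(k)[2]$ with invariants $1/2$ at $v,v'$ and $0$ elsewhere, and it is the class of a quaternion division algebra. Let $B$ be its conic. A quadratic subfield of the algebra splits it, so $B$ has a point over that field, while $B(k)=\emptyset$; hence there is a closed point $P\in B$ of degree $2$. Let $E\colon y^2=x(x+1)(x-p)$, with origin $O$ and $T=(0,0)$. Let $S=B\times E$ with projections $p_B,p_E$, and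
$$z=[P]\times([T]-[O]),\qquad \lambda=\mathrm{cl}([T]-[O])\in H^2(E,\mathbb Z_2(1)),\qquad 2\lambda=\mathrm{cl}(\mathrm{div}\,x)=0.$$
By Lemma 1, $z\neq0$ in $CH^2(S)\otimes\mathbb Z_2$. Is $\mathrm{cl}(z)=p_B^*\mathrm{cl}(P)\cup p_E^*\lambda$ zero?

The first thing to try is division by $2$. Over $\bar k$, $P$ becomes two points and its class is twice a generator. If $\mathrm{cl}(P)=2u$ over $k$, then $\mathrm{cl}(z)=p_B^*u\cup p_E^*(2\lambda)=0$ and we are done. By the long exact sequence after (1), $\mathrm{cl}(P)$ is divisible by $2$ exactly when its reduction in $H^2(B,\mu_2)$ vanishes. That reduction can be computed, and it is not zero.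

**Lemma 5.** *The reduction of $\mathrm{cl}(P)$ in $H^2(B,\mu_2)$ is $\alpha_B$, the pullback of $\alpha$, and $\alpha_B\neq0$.*

*Proof.* By the example after Definition 3, $H^2(k,\mu_2)\to H^2(B,\mu_2)$ is injective, so $\alpha_B\neq0$. The image of $\alpha$ in $\mathrm{Br}(B)\subset\mathrm{Br}(k(B))$ is $0$, because $B$ has a $k(B)$-point, namely its generic point. The Kummer sequence
$$0\to\mathrm{Pic}(B)/2\to H^2(B,\mu_2)\to\mathrm{Br}(B)[2]\to0$$
shows that $\alpha_B$ is the Kummer class of some $M\in\mathrm{Pic}(B)$.

Next, $\mathrm{Pic}(B)=\mathbb Z[P]$. The degree map $\mathrm{Pic}(B)\to\mathbb Z$ is injective, since $\mathrm{Pic}(B)\hookrightarrow\mathrm{Pic}(\bar B)=\mathbb Z$. Its image contains $2=\deg P$. If it contained an odd number it would contain $1$. By Riemann–Roch a line bundle of degree $1$ on the genus $0$ curve $B$ has a nonzero section, which vanishes at a rational point; but $B(k)=\emptyset$ since $\alpha\neq0$. So the image is $2\mathbb Z$.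

Hence $M=m[P]$, and $m$ is odd because $\alpha_B\ne0$. So $\alpha_B$ is the Kummer class of $[P]$. This equals $\mathrm{cl}(P)$ mod $2$ by Definition 5; the sign is irrelevant mod $2$. $\square$

So division by $2$ stops precisely at $\alpha_B\ne0$. But the obstruction is pulled back *from the base field*. If $\tilde\alpha\in H^2(k,\mathbb Z_2(1))$ is any lift of $\alpha$, then $\mathrm{cl}(P)-\tilde\alpha_B$ dies in $H^2(B,\mu_2)$, so $\mathrm{cl}(P)=\tilde\alpha_B+2u$ with $u\in H^2(B,\mathbb Z_2(1))$. Since $p_B^*\tilde\alpha_B=\tilde\alpha_S=p_E^*\tilde\alpha_E$,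
$$\mathrm{cl}(z)=p_B^*\tilde\alpha_B\cup p_E^*\lambda+p_B^*u\cup p_E^*(2\lambda)=p_E^*(\tilde\alpha_E\cup\lambda). \tag{6}$$
The conic has disappeared. What is left is a class $\tilde\alpha_E\cup\lambda\in H^4(E,\mathbb Z_2(2))$ on a *curve*, and it is killed by $2$.

## 8. Torsion in $H^4$ of a curve

When can a class in $H^4(C,\mathbb Z_\ell(2))$ killed by $\ell$ be nonzero? When cohomological dimension is at most $2$, never.

**Lemma 2.** *Let $k'$ be a number field with $\mathrm{cd}_\ell(k')\le2$.*

1. *$H^a_{cont}(k',M)=0$ for $a\ge3$ and every finitely generated free $\mathbb Z_\ell$-module $M$ with continuous action.*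
2. *$H^2(k',\mathbb Z_\ell(1))=T_\ell\mathrm{Br}(k')$, which is torsion-free.*
3. *For a smooth projective geometrically integral curve $C$ over $k'$, $H^4(C,\mathbb Z_\ell(2))\cong H^2(k',\mathbb Z_\ell(1))$ is torsion-free.*

*Proof.* (1) As in (1) of Section 1,
$$0\to\varprojlim{}^1H^{a-1}(k',M/\ell^n)\to H^a_{cont}(k',M)\to\varprojlim H^a(k',M/\ell^n)\to0.$$
For $a\ge4$ both outer terms vanish. For $a=3$ the right-hand term vanishes. On the left, the sequence $0\to\ell^nM/\ell^{n+1}M\to M/\ell^{n+1}\to M/\ell^n\to0$ and $H^3(k',\ell^nM/\ell^{n+1}M)=0$ show that $H^2(k',M/\ell^{n+1})\to H^2(k',M/\ell^n)$ is surjective. So $\varprojlim^1=0$.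

(2) This is equation (2), which needed no hypothesis on $\mathrm{cd}_\ell$.

(3) The groups $H^b(\bar C,\mathbb Z_\ell(2))$ are finitely generated and free, and vanish for $b\ge3$. So in (3) of Section 1, $E_2^{a,b}=0$ for $b\ge3$, and for $a\ge3$ by part 1. In total degree $4$ only $E_2^{2,2}$ can be nonzero. Differentials out of it land in $a\ge4$; the differential $d_2$ into it starts at $E_2^{0,3}=0$, and later ones start at $a<0$. Thus $H^4(C,\mathbb Z_\ell(2))=E_2^{2,2}=H^2(k',H^2(\bar C,\mathbb Z_\ell(2)))=H^2(k',\mathbb Z_\ell(1))$, torsion-free by part 2. $\square$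

If $k$ is totally imaginary, we are essentially done. A lift of $\alpha$ is given by the system of classes with invariants $2^{-n}$ at $v$, $-2^{-n}$ at $v'$ and $0$ elsewhere, and $\tilde\alpha_E\cup\lambda$ is torsion in a torsion-free group.

Over $\mathbb Q$ this argument breaks, because $H^4(E,\mathbb Z_2(2))$ has nonzero $2$-torsion. Here is a class. Let $\delta\in H^1(\mathbb Q,\mathbb Z_2(1))$ be the Kummer class of $-1$. Let $\eta\in H^2(\mathbb Q,\mathbb Z_2)$ be the boundary of $(-1)\in H^1(\mathbb Q,\mathbb Z/2)$ for $0\to\mathbb Z_2\xrightarrow{2}\mathbb Z_2\to\mathbb Z/2\to0$, so $2\eta=0$. Restrict to $\mathbb R$ and reduce mod $2$. The class $\delta$ becomes $\epsilon$. For $\eta$: $H^2(\mathbb R,\mathbb Z_2)=\mathbb Z/2$, the boundary $H^1(\mathbb R,\mathbb Z/2)\to H^2(\mathbb R,\mathbb Z_2)$ is an isomorphism since $H^1(\mathbb R,\mathbb Z_2)=0$ and $2$ kills $H^2(\mathbb R,\mathbb Z_2)$, and for the latter reason also $H^2(\mathbb R,\mathbb Z_2)$ injects into $H^2(\mathbb R,\mathbb Z/2)$. So $\eta$ becomes $\epsilon^2$. Hence $\eta\cup\delta\cup\delta\in H^4(\mathbb Q,\mathbb Z_2(2))$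 is killed by $2$ and maps to $\epsilon^4\ne0$ in $H^4(\mathbb R,\mathbb Z/2)$. Its pullback to $E$ is nonzero because the rational point $O$ splits the pullback.

Nor does it help to prove the vanishing over $k'=k(\sqrt{-1})$ and then apply the trace to $\mathrm{cl}(z)$. When $[k':k]=2$ this yields only $2\,\mathrm{cl}(z)=0$, which we already know.

The way out is that (6) leaves us *free to choose* the lift $\tilde\alpha$. We choose one that is itself a corestriction from $k'$. The projection formula then moves the whole cup product up to $k'$, where Lemma 2 applies.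

## 9. A corestricted lift, and the vanishing of $\mathrm{cl}(z)$

**Proposition 3.** *With $k,v,v',\alpha,B,P,E,T,O$ as in Section 7, let $S=B\times E$ and $z=[P]\times([T]-[O])$. Then $\mathrm{cl}(z)=0$ in $H^4(S,\mathbb Z_2(2))$, while $z\neq0$ in $CH^2(S)\otimes\mathbb Z_2$.*

*Proof.* The non-vanishing is Lemma 1 with $\ell=2$ and $C=E$; its hypotheses hold as $p$ is odd and $\alpha_v\neq0$.

**Step 1: constructing the lift.** *We want $\tilde\alpha\in H^2(k,\mathbb Z_2(1))$ that reduces to $\alpha$ mod $2$ and is a corestriction from a field with $\mathrm{cd}_2\le2$.* Let $k'=k(\sqrt{-1})$. It is totally imaginary (possibly $k'=k$), so $\mathrm{cd}_2(k')\le2$ by Fact 3. Choose *one* place $w\mid v$ and one place $w'\mid v'$ of $k'$. By Fact 2 there are $\beta_n\in\mathrm{Br}(k')[2^n]$ with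
$$\mathrm{inv}_w(\beta_n)=2^{-n},\qquad\mathrm{inv}_{w'}(\beta_n)=-2^{-n},\qquad\text{all other invariants }0.$$
Invariants determine a class, so $2\beta_{n+1}=\beta_n$. By Lemma 2(2), $\tilde\alpha'=(\beta_n)_n\in T_2\mathrm{Br}(k')=H^2(k',\mathbb Z_2(1))$, and its reduction mod $2$ is $\beta_1$. Put
$$\tilde\alpha=\mathrm{cor}_{k'/k}(\tilde\alpha')\in H^2(k,\mathbb Z_2(1)).$$
Its reduction mod $2$ is $\mathrm{cor}_{k'/k}(\beta_1)$. By the formula $\mathrm{inv}_v(\mathrm{cor}\,\beta)=\sum_{w\mid v}\mathrm{inv}_w(\beta)$, this class has invariant $1/2$ at $v$, $-1/2=1/2$ at $v'$, and $0$ at all other places, including the real ones. So it equals $\alpha$.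

**Step 2: descending to the curve.** *We replace $\mathrm{cl}(z)$ by a class on $E$.* By Lemma 5 and Step 1, $\mathrm{cl}(P)$ and $\tilde\alpha_B$ have the same reduction in $H^2(B,\mu_2)$. So (6) holds for this $\tilde\alpha$: $\mathrm{cl}(z)=p_E^*(\tilde\alpha_E\cup\lambda)$.

**Step 3: going up to $k'$.** *We show $\tilde\alpha_E\cup\lambda=0$.* Let $\pi\colon E'=E_{k'}\to E$. By base change for the trace, $\tilde\alpha_E=\mathrm{tr}_\pi(\tilde\alpha'_{E'})$. The projection formula gives
$$\tilde\alpha_E\cup\lambda=\mathrm{tr}_\pi(\tilde\alpha'_{E'})\cup\lambda=\mathrm{tr}_\pi\bigl(\tilde\alpha'_{E'}\cup\pi^*\lambda\bigr).$$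
The class $\tilde\alpha'_{E'}\cup\pi^*\lambda\in H^4(E',\mathbb Z_2(2))$ is killed by $2$, since $2\lambda=0$. By Lemma 2(3), applied to the curve $E'$ over $k'$, this group is torsion-free. So the class is $0$, hence $\tilde\alpha_E\cup\lambda=0$ and $\mathrm{cl}(z)=0$. $\square$

## 10. The threefold over $\mathbb Q$ and all pairs $2\le i\le d$

*Proof of Theorem 1.* Take $k=\mathbb Q$, $v=3$, $v'=2$, $p=3$. By the example after Fact 2, the class with invariants $1/2$ at $2$ and $3$ is $\alpha=(2,3)$. Its conic is $X_0^2=2X_1^2+3X_2^2$, the point $P=\{X_2=0\}$ has residue field $\mathbb Q(\sqrt2)$, and $E$ is $y^2=x(x+1)(x-3)$. Proposition 3 gives $z\neq0$ in $CH^2(S)\otimes\mathbb Z_2$ and $\mathrm{cl}(z)=0$. Lemma 4 with $Y=S$, $c=2$, $m=1$ and $r=0,1$ gives non-injectivity on $X=S\times\mathbb P^1$ in codimensions $2$ and $3$. As a product of smooth projective geometrically integral varieties, $X$ is smooth projective and geometrically integral. $\square$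

So the single threefold $\{X_0^2=2X_1^2+3X_2^2\}\times\{y^2=x(x+1)(x-3)\}\times\mathbb P^1$, with $\ell=2$, is a counterexample for both values of $i$.

*Proof of Theorem 2.* If $i=0$, $i=1$ or $i>d$, the map is injective for every $X$ and every $\ell$, by Section 4. These are exactly the pairs not satisfying $2\le i\le d$. If $2\le i\le d$, take $S$ and $z$ over $k$ from Proposition 3 and apply Lemma 4 with $\ell=2$, $c=2$, $m=d-2$ and $r=i-2\in[0,m]$. The variety $S\times\mathbb P^{d-2}$ has dimension $d$, and non-injectivity is in codimension $i$. $\square$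

## 11. Odd primes: the Hochschild–Serre filtration on $SB(A)\times C$

*Proof of Theorem 3.* For $\ell=2$ this is contained in Theorem 2. Let $\ell$ be odd. The real places no longer matter: $\mathrm{cd}_\ell(k)\le2$ by Fact 3. On the other hand $P$ now has codimension $\ell-1>1$ in $B$, so $\mathrm{cl}(P)$ lies in degree $2\ell-2$, whereas $\alpha$ lies in degree $2$, and Lemma 5 has no direct meaning. We use the whole Hochschild–Serre filtration instead.

**Step 1: the cycle.** *We set up Lemma 1.* Choose finite places $v\ne v'$ of $k$ with $v\nmid\ell$, and let $\alpha\in\mathrm{Br}(k)$ have invariants $1/\ell$ at $v$, $-1/\ell$ at $v'$ and $0$ elsewhere. By Fact 2 it is the class of a division algebra $A$ of degree $\ell$. Let $B=SB(A)$. A maximal subfield of $A$ has degree $\ell$ and splits $A$, so $B$ has a point over it. The residue field of the image point $P$ is a subfield, so $\deg P$ divides $\ell$; it is not $1$ since $B(k)=\emptyset$. So $\deg P=\ell$. Let $C,T,O,z$ be as in Lemma 1 and $Y=B\times C$, of dimension $\ell$. Then $\ell z=0$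 and $z\ne0$ in $CH^\ell(Y)\otimes\mathbb Z_\ell$. We show $\mathrm{cl}(z)=0$ in $H:=H^{2\ell}(Y,\mathbb Z_\ell(\ell))$. Lemma 4 with $c=\ell$, $m=d-\ell$, $r=i-\ell$ then gives all $\ell\le i\le d$.

**Step 2: the filtration on $H$.** *We find its graded pieces and show that the last one is torsion-free.* By Künneth, the groups $H^b(\bar Y,\mathbb Z_\ell)$ are finitely generated and free. So $E_2^{a,b}=0$ for $a\ge3$ by Lemma 2(1), and $H=F^0\supset F^1\supset F^2\supset F^3=0$. Let $J$ be the Jacobian of $C$ and $h\in H^2(\bar B,\mathbb Z_\ell(1))$ the hyperplane class of $\bar B\cong\mathbb P^{\ell-1}$. It is Galois invariant, being the class of the ample generator of $\mathrm{Pic}(\bar B)\cong\mathbb Z$. The cohomology of $\bar B$ is spanned by $1,h,\dots,h^{\ell-1}$, so Künneth gives, as Galois modules,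
$$H^{2\ell-1}(\bar Y,\mathbb Z_\ell(\ell))=h^{\ell-1}\cdot H^1(\bar C,\mathbb Z_\ell(1))\cong T_\ell J,$$
$$H^{2\ell-2}(\bar Y,\mathbb Z_\ell(\ell))=h^{\ell-1}\cdot H^0(\bar C,\mathbb Z_\ell(1))\oplus h^{\ell-2}\cdot H^2(\bar C,\mathbb Z_\ell(2))\cong\mathbb Z_\ell(1)^2.$$

- $F^2=E_\infty^{2,2\ell-2}$ is the cokernel of $d_2\colon H^0(k,T_\ell J)\to H^2(k,\mathbb Z_\ell(1))^2$, as all other relevant differentials involve $a\ge3$ or $a<0$. Now $H^0(k,T_\ell J)=T_\ell(J(k))=0$, because $J(k)_{tors}$ is finite. So $F^2=H^2(k,\mathbb Z_\ell(1))^2$, which is torsion-free by Lemma 2(2).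
- $F^1/F^2=E_\infty^{1,2\ell-1}=E_2^{1,2\ell-1}=H^1(k,T_\ell J)$, because $d_2$ on it lands in a term with $a=3$, which is zero, and nothing maps into it.

Since $\ell\,\mathrm{cl}(z)=\mathrm{cl}(\ell z)=0$ and $F^2$ is torsion-free, it suffices to prove $\mathrm{cl}(z)\in F^2$.

**Step 3: the class on the curve.** *We locate $\lambda$ in the filtration for $C$.* Let $\lambda=\mathrm{cl}([T]-[O])\in H^2(C,\mathbb Z_\ell(1))$; then $\ell\lambda=\mathrm{cl}(\mathrm{div}\,x)=0$. Its image in $H^2(\bar C,\mathbb Z_\ell(1))=\mathbb Z_\ell$ is the degree $0$, so $\lambda\in F^1H^2(C,\mathbb Z_\ell(1))$. Let $\bar\lambda$ be its image in $E_\infty^{1,1}=E_2^{1,1}=H^1(k,H^1(\bar C,\mathbb Z_\ell(1)))$; again $d_2$ lands in a zero term with $a=3$. Then $\ell\bar\lambda=0$.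

**Step 4: multiplication by $\mathrm{cl}(P)$ as a map of spectral sequences.** *We compute the image of $\mathrm{cl}(z)$ in $F^1/F^2$ from $\bar\lambda$.* We have $\mathrm{cl}(z)=p_C^*\lambda\cup p_B^*\mathrm{cl}(P)$; the order is immaterial, as degrees are even. Let $f\colon Y\to\mathrm{Spec}\,k$ and $f_C\colon C\to\mathrm{Spec}\,k$ be the structure maps. The class $p_B^*\mathrm{cl}(P)\in H^{2\ell-2}(Y,\mathbb Z_\ell(\ell-1))$ is a morphism $\mathbb Z_\ell\to\mathbb Z_\ell(\ell-1)[2\ell-2]$ in the derived category of the pro-étale site of $Y$. Twist it by $\mathbb Z_\ell(1)$, apply $Rf_*$, and precompose with $p_C^*$: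
$$Rf_{C*}\mathbb Z_\ell(1)\to Rf_*\mathbb Z_\ell(1)\to Rf_*\mathbb Z_\ell(\ell)[2\ell-2]$$
on the pro-étale site of $\mathrm{Spec}\,k$. On cohomology this induces $a\mapsto p_C^*a\cup p_B^*\mathrm{cl}(P)$. Hypercohomology spectral sequences are functorial for morphisms of complexes in the derived category. So this map underlies a morphism of Hochschild–Serre spectral sequences of bidegree $(0,2\ell-2)$, and it respects the filtrations. On $E_2$ it is given by cup product with the geometric class of $P$. As $P$ has degree $\ell$ and a point of $\mathbb P^{\ell-1}$ has class $h^{\ell-1}$, this is $\mathrm{cl}(\bar P)=\ell h^{\ell-1}$.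

Therefore $\mathrm{cl}(z)\in F^1$. Its image in $F^1/F^2=H^1(k,h^{\ell-1}\cdot H^1(\bar C,\mathbb Z_\ell(1)))=H^1(k,T_\ell J)$ is $\ell\bar\lambda=0$. So $\mathrm{cl}(z)\in F^2$. It is killed by $\ell$, and $F^2$ is torsion-free, so $\mathrm{cl}(z)=0$. $\square$
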